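# The category of a product of lens spaces and coverings of coprime degrees

## 1. Lusternik–Schnirelmann category, lens spaces, coverings

**Definition 1 (category of a space).** Write $\operatorname{cat}X\le m$ if $X$ has an open cover by $m+1$ sets, each contractible in $X$, meaning that its inclusion into $X$ is homotopic to a constant map. The (normalized Lusternik–Schnirelmann) category $\operatorname{cat}X$ is the least such $m$.

*Examples.* A contractible space has category $0$. For $n\ge1$ the sphere $S^n$ is covered by two open discs and is not contractible, so $\operatorname{cat}S^n=1$.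

We use three textbook facts about polyhedra. Here "polyhedron" means the space of a simplicial complex, finite if compact. Closed smooth manifolds are compact polyhedra.

- Dimension bound: $\operatorname{cat}X\le\dim X$ for connected $X$.
- Product inequality: $\operatorname{cat}(Y\times Z)\le\operatorname{cat}Y+\operatorname{cat}Z$ (Cornea–Lupton–Oprea–Tanré, *Lusternik–Schnirelmann Category*, Thm 1.37).
- Cup-length bound: if $v_1,\dots,v_s$ are cohomology classes of positive degree with $v_1\cdots v_s\ne0$, then $\operatorname{cat}X\ge s$.

*Example.* $H^*(\mathbb{RP}^n;\mathbb F_2)=\mathbb F_2[x]/(x^{n+1})$ and $x^n\neq0$, so $n\le\operatorname{cat}\mathbb{RP}^n\le\dim\mathbb{RP}^n=n$.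

**Definition 2 (category of a map).** For $f:B\to X$, write $\operatorname{cat}f\le m$ if $B$ has an open cover by $m+1$ sets on each of which $f$ is null-homotopic.

For the identity map this is $\operatorname{cat}X$. For a covering $\pi:X'\to X$ we have $\operatorname{cat}\pi\le\operatorname{cat}X'$: a contraction of a set inside $X'$, composed with $\pi$, is a null-homotopy of $\pi$ on that set.

*Example.* The double covering $\pi:S^n\to\mathbb{RP}^n$ has $\operatorname{cat}\pi\le1$, while $\operatorname{cat}\mathbb{RP}^n=n$. So the category may drop a lot on passing to a finite covering.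

**Definition 3 (lens space).** Let $n=2k-1$ be odd and $p\ge2$. Let $\ell_1,\dots,\ell_k$ be natural numbers with $\gcd(p,\ell_i)=1$ for all $i$. The lens space $L^n_p=L^n_p(\ell_1,\dots,\ell_k)$ is the quotient of $S^n\subset\mathbb C^k$ by the free linear $\mathbb Z_p$-action in which a generator acts by
$$(z_1,\dots,z_k)\mapsto(e^{2\pi i\ell_1/p}z_1,\dots,e^{2\pi i\ell_k/p}z_k).$$

*Examples.* For $n=1$ every $L^1_p$ is a circle. For $p=2$ all $\ell_i$ are odd, so the generator acts by $-1$ and $L^n_2=\mathbb{RP}^n$.

## 2. Between $n+1$ and $2n$

Let $p,q\ge2$ be relatively prime. The dimension bound and the cup-length lower bound give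
$$n+1\le\operatorname{cat}(L^n_p\times L^n_q)\le2n. \tag{1}$$
It is also known that for $n=2k-1$ and distinct primes $p,q\ge k$ one has $\operatorname{cat}(L^n_p\times L^n_q)=n+1$ for all lens spaces $L^n_p,L^n_q$. The following question comes from Alexander Dranishnikov, "The LS-category of the product of lens spaces", arXiv:1409.8316 (2014).

*Do there exist $n$ and relatively prime $p,q$ with $\operatorname{cat}(L^n_p\times L^n_q)>n+1$?* Here $n=2k-1$ is odd, $p,q\ge2$, and any lens spaces of the above form are allowed.

*The case $n=1$.* The product is the torus $S^1\times S^1$ and (1) reads $2\le\operatorname{cat}\le2$. So the value is $n+1=2$.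

*The case $n=3$, $p=2$, $q=3$.* Let $X=\mathbb{RP}^3\times L^3_3$; then (1) says $4\le\operatorname{cat}X\le6$. Two coverings of $X$ suggest themselves: $S^3\times L^3_3$, of degree $2$, and $\mathbb{RP}^3\times S^3$, of degree $3$. By the product inequality each has category at most $1+3=4$. So the lower value is attained on two coverings of coprime degrees. Compare $\mathbb{RP}^3\times\mathbb{RP}^3$, where the orders are not coprime: $x^3y^3\ne0$ in $H^6(\,\cdot\,;\mathbb F_2)$, so its category is $6$.

The answer to the question is **no**: the value is always $n+1$. Here are the results to be proved.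

**Theorem 1.** Let $X$ be a connected compact polyhedron of dimension $d$, let $m\ge1$ with $d\le2m-1$, and let $\pi_i:X_i\to X$ $(i=1,\dots,s)$ be finite coverings of degrees $q_i$ with $\gcd(q_1,\dots,q_s)=1$. If $\operatorname{cat}\pi_i\le m$ for all $i$ (for example if $\operatorname{cat}X_i\le m$ for all $i$), then $\operatorname{cat}X\le m$.

**Theorem 2.** Let $a,b\ge1$, let finite groups $\Gamma,\Gamma'$ act freely and smoothly on $S^a,S^b$, and put $X=S^a/\Gamma\times S^b/\Gamma'$.

1. If $|\Gamma|,|\Gamma'|\ge2$ are coprime, then $\operatorname{cat}X=\max(a,b)+1$.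
2. If $\gcd(|\Gamma|,|\Gamma'|)>1$, then $\operatorname{cat}X=a+b$.

**Theorem 3.** Let $X=\prod_{i=1}^rS^{n_i}/\Gamma_i$ (free smooth actions, $n_i\ge1$) with pairwise coprime orders $|\Gamma_i|\ge2$, and let $N_0=\max n_i$. Then
$$N_0+r-1\le\operatorname{cat}X\le\max\Bigl(N_0+r-1,\ \Bigl\lceil\tfrac{\sum n_i+1}2\Bigr\rceil\Bigr).$$
So $\operatorname{cat}X=N_0+r-1$ if $\sum n_i\le2N_0+2r-3$.

The case $a=b=n$, $\Gamma=\mathbb Z_p$, $\Gamma'=\mathbb Z_q$ of Theorem 2(1) answers the question. The range is right: with $d=2n$ and $m=n+1$ we have $2m-1=2n+1\ge d$.

*Remark.* The gcd hypothesis in Theorem 1 cannot be dropped. Take $X=\mathbb{RP}^3$, $m=2$, and the single covering $S^3\to\mathbb{RP}^3$. Then $d=3\le2m-1$ and $\operatorname{cat}S^3=1\le m$, but $\operatorname{cat}X=3$.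

Sections 3 to 8 prove Theorem 1. From here until the end of Section 8, $X$, $d$, $m$ and the $\pi_i:X_i\to X$ are as in Theorem 1.

## 3. Covers by contractible sets as sections of a join bundle

**Definition 4 (k-space).** A space $Y$ is a k-space if it has the final topology with respect to all maps from compact Hausdorff spaces: a subset is open as soon as its preimage under every such map is open. For any $Y$, let $kY$ be the same set with this final topology.

*Example.* Every metrizable space is a k-space. If $O\subset Y$ is not open, there are $y\in O$ and $y_j\to y$ with $y_j\notin O$; the map $\{0\}\cup\{1/j\}\to Y$, $1/j\mapsto y_j$, $0\mapsto y$, has compact domain, and the preimage of $O$ is $\{0\}$, which is not open.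

Spaces, products, quotients and mapping spaces are taken in the cartesian closed category of k-spaces. We use these standard facts.

- $kY\to Y$ has the same maps from k-spaces, in particular from compact Hausdorff and from metrizable spaces. So it is a weak equivalence.
- Open and closed subsets of k-spaces are k-spaces, and so are locally compact Hausdorff spaces. If $U$ is locally compact Hausdorff and $Y$ is a k-space, then $U\times Y$ is the ordinary product.
- Maps $Z\times Y\to T$ correspond to maps $Z\to\mathrm{Map}(Y,T)$, evaluation is continuous, and the product of a quotient map with a fixed space is a quotient map.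

**Step 1 (a principal bundle with contractible total space).** This step turns "null-homotopic" into "liftable". By Milnor (*Construction of universal bundles I*, Ann. of Math. 63 (1956), §3), every connected countable simplicial complex $X$ is the base of a locally trivial principal $G$-bundle $P\to X$, for some topological group $G$, with $P$ contractible.

*Example.* For $X=S^1=\mathbb R/\mathbb Z$ one can take $P=\mathbb R$ and $G=\mathbb Z$.

We replace $G$ and $P$ by $kG$ and $kP$. Over an open $U\subset X$ with $P|_U\cong U\times G$, the preimage of $U$ in $kP$ is open, hence a k-space, and has the same maps from compact Hausdorff spaces as $U\times G$. So it is $k(U\times G)=U\times kG$, because $U$ is locally compact Hausdorff. A contraction $P\times I\to P$ induces one of $kP$, because $I$ is compact. So we may assume that $G$ is a group in k-spaces and $P$ is a k-space.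

**Definition 5 (associated bundle, section over $B$).** For a left $G$-space $Y$ put $Y_P=P\times_GY\to X$, so $[pg,y]=[p,gy]$. For $f:B\to X$, a section over $B$ of $Y_P$ is a lift of $f$ to $Y_P$. Homotopies of sections are vertical, that is, they stay lifts of $f$ at all times.

*Example.* For $X=S^1$, $P=\mathbb R$, $G=\mathbb Z$ acting on $Y=\{\pm1\}$ by sign, $Y_P\to S^1$ is the connected double covering; it has no section over $S^1$, but it has one over $B=[0,1]$ with $f(s)=s$ mod $\mathbb Z$.

The bundle $Y_P$ is locally $U\times Y$ over a compact Hausdorff base, hence a Hurewicz fibration. A $G$-map $Y_1\to Y_2$ induces a fibrewise map, and a $G$-fixed point of $Y$ induces a section. The relative homotopy lifting property for CW pairs gives the following.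

**(HEP)** If $(B,C)$ is a CW pair over $X$, $\sigma$ a section over $B$, and $\sigma|_C$ is deformed by a homotopy of sections over $C$, then this homotopy extends to a homotopy of $\sigma$ over $B$.

**Definition 6 (join).** Let $J=G^{*(m+1)}$ be the set of all $(t_0,g_0;\dots;t_m,g_m)$ with $t_i\in[0,1]$, $\sum t_i=1$, $g_i\in G$, where $g_i$ is forgotten when $t_i=0$. Give it Milnor's coarse topology, the coarsest one making $t_i:J\to[0,1]$ and $g_i:t_i^{-1}(0,1]\to G$ continuous for $0\le i\le m$, and then k-ify. The group $G$ acts by $g\cdot(t_i,g_i)=(t_i,gg_i)$.

*Example.* For $m=1$, $G=\mathbb Z$, the join consists of one edge for every pair $(g_0,g_1)$. Any two vertices of the first copy of $\mathbb Z$ are joined through a vertex of the second copy, so $J$ is path connected.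

The action $G\times J\to J$ is continuous. We test on a map $Z\to G\times J$ with $Z$ compact Hausdorff: the functions $t_i$ are unchanged, and on the open subset $\{t_i>0\}\subset Z$, which is locally compact and hence a k-space, the coordinate $g\cdot g_i$ is continuous. A join of $m+1$ nonempty spaces in the coarse topology is $(m-1)$-connected (Milnor, *Construction of universal bundles II*, Lemma 2.3), and k-ifying does not change homotopy groups. So $J$ is $(m-1)$-connected.

**Step 2 (what a lift to $J_P$ is).** We read off lifts in coordinates. Let $B$ be compact metrizable and $f:B\to X$. *A lift of $f$ to $J_P$ is the same as continuous functions $t_0,\dots,t_m:B\to[0,1]$ with $\sum t_i=1$, together with continuous lifts $y_i:t_i^{-1}(0,1]\to P$ of $f$.* Let $O\subset B$ be open with $f(O)\subset U$, where $P|_U$ has a section $p$. Then $J_P|_U\cong U\times J$ via $[p(x),y]\leftrightarrow(x,y)$, and a lift over $O$ is a map $O\to J$. Since $O$ is a k-space, this is the same as continuous $t_i$ with sum $1$ and continuous $g_i:\{t_i>0\}\to G$. Put $y_i=p(f)\,g_i$. Conversely, $y_i$ determines $g_i$ continuously. Replacing $p$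 by $pg$ replaces $(t_i,g_i)$ by $(t_i,g^{-1}g_i)$ and leaves $y_i$ unchanged, so the local descriptions glue.

**Lemma 1.** For $B$ compact metrizable and $f:B\to X$: $\operatorname{cat}f\le m$ if and only if $f$ lifts to $J_P$.

*Proof.* Let $U_0,\dots,U_m$ be an open cover of $B$ with $f|_{U_i}$ null-homotopic. A constant map lifts to $P$, so by homotopy lifting $f|_{U_i}$ has a lift $y_i$ to $P$. Choose a partition of unity $(t_i)$ subordinate to $\{U_i\}$ and restrict $y_i$ to $\{t_i>0\}\subset U_i$. By Step 2 this is a lift to $J_P$. Conversely, given $(t_i,y_i)$, the open sets $U_i=\{t_i>0\}$ cover $B$, and $f|_{U_i}$ factors through the contractible space $P$ by $y_i$, so it is null-homotopic. $\square$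

*Example.* For $X=S^1$, $P=\mathbb R$, $m=1$: cover the circle by two open arcs, lift each arc to $\mathbb R$, and take a partition of unity. This is a section of $J_P$.

## 4. The primary obstruction dies, the next one does not

By Lemma 1 each $\pi_i$ lifts to $J_P$, and we want a section of $J_P$ over $X$. The first thing to try is classical obstruction theory. Let $m\ge2$, so that $J$ is simply connected. There is a section over the $m$-skeleton, and the primary obstruction is a class
$$o_{m+1}\in H^{m+1}(X;\pi_m(J))$$
with local coefficients; it vanishes if and only if there is a section over the $(m+1)$-skeleton. It is natural, and $\pi_i^*J_P$ has a section, so $\pi_i^*o_{m+1}=0$. The transfer in cohomology satisfies $\mathrm{tr}\circ\pi_i^*=q_i$. So $q_io_{m+1}=0$ for all $i$, and $o_{m+1}=0$ because the $q_i$ have gcd $1$. This proves Theorem 1 when $d\le m+1$.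

For $d=2n$, $m=n+1$ the condition $d\le m+1$ means $n\le2$, so it covers only $n=1$. Take $n=3$: then $d=6$, $m=4$, and after $o_5=0$ there is an obstruction in $H^6(X;\pi_5(J))$. This class depends on a chosen section $\sigma$ over the $5$-skeleton of $X$. On $X_i$ we know that *some* section extends, namely the given lift of $\pi_i$. We do not know that $\pi_i^*\sigma$ extends, because $\pi_i^*\sigma$ and the given lift need not be homotopic over the $5$-skeleton. So the pulled-back obstruction need not vanish, and the transfer has nothing to act on.

One would rather transfer the lift itself. A lift $h$ over $X'$ gives, for each $x\in X$, the $q$ points $h(x')$, $x'\in\pi^{-1}(x)$, in the same fibre of $J_P$. But there is no operation on $J$ that combines $q$ points into one.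

The way past this is to replace $J$ by an iterated loop space $V$, in which points can be added. Then the whole problem, in the range $d\le2m-1$, becomes a single element $o$ of an abelian group of homotopy classes of sections. Two difficulties come with it. The $q$ points have no preferred order, since monodromy permutes them, so the addition must be done by disjoint boxes and not by concatenation in an order. And because the boxes move with $x$, transfer after pullback is multiplication by $q$ only over discs. The second difficulty will cost a nilpotent error term, which is harmless.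

## 5. Sections and highly connected maps

**Definition 7 ($r$-connected map).** A map $f:Y_1\to Y_2$ is $r$-connected if for all basepoints it is bijective on $\pi_i$ for $i<r$ and surjective on $\pi_r$.

*Example.* $S^1\to\mathrm{pt}$ is $1$-connected, and not $2$-connected because it is not injective on $\pi_1$.

Recall the equivalent form. For every $i\le r$ and maps $\alpha:S^{i-1}\to Y_1$, $\beta:D^i\to Y_2$ with $\beta|_{S^{i-1}}=f\alpha$, there is an extension $\alpha':D^i\to Y_1$ of $\alpha$ with $f\alpha'\simeq\beta$ rel $S^{i-1}$.

**Lemma 2.** Let $f:Y_1\to Y_2$ be an $r$-connected $G$-map. Let $(K,L)$ be a CW pair that is a finite relative CW complex of dimension $\le r$, with a map $K\to X$. Let $\sigma$ be a section of $(Y_2)_P$ over $K$ and $\rho$ a section of $(Y_1)_P$ over $L$ with $f\rho=\sigma|_L$. Then $\rho$ extends to a section $\rho'$ over $K$ with $f\rho'\simeq\sigma$ rel $L$.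

*Proof.* We go cell by cell. Let $L=K_0\subset K_1\subset\dots\subset K_e=K$ be subcomplexes, each obtained from the previous one by attaching one cell. Assume inductively that we have a section $\sigma_j\simeq\sigma$ rel $L$ over $K$ and a section $\rho_j$ over $K_j$ extending $\rho$, with $f\rho_j=\sigma_j|_{K_j}$. For $j=0$ take $\sigma_0=\sigma$, $\rho_0=\rho$.

Let $\chi:D^i\to K_{j+1}$ be the characteristic map of the next cell, $i\le r$. The composite $D^i\to X$ is null-homotopic, so it lifts to $P$ and the pullback of $P$ to $D^i$ is trivial. Hence $\rho_j\chi|_{S^{i-1}}$ and $\sigma_j\chi$ become maps $\alpha:S^{i-1}\to Y_1$ and $\beta:D^i\to Y_2$ with $f\alpha=\beta|_{S^{i-1}}$. Since $f$ is $r$-connected, there are $\alpha':D^i\to Y_1$ extending $\alpha$ and a homotopy $\beta\simeq f\alpha'$ rel $S^{i-1}$.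

As $K_{j+1}=K_j\cup_{S^{i-1}}D^i$, the map $\alpha'$ defines an extension $\rho_{j+1}$ of $\rho_j$ over $K_{j+1}$, and the homotopy defines a homotopy rel $K_j$ from $\sigma_j|_{K_{j+1}}$ to $f\rho_{j+1}$. By (HEP) it extends to a homotopy over $K$ from $\sigma_j$ to some $\sigma_{j+1}$. It is constant on $L\subset K_j$. So $\sigma_{j+1}\simeq\sigma$ rel $L$ and $f\rho_{j+1}=\sigma_{j+1}|_{K_{j+1}}$. Take $\rho'=\rho_e$; the homotopy $\sigma\simeq\sigma_e=f\rho_e$ is rel $L$. $\square$

## 6. Suspending the fibre: one obstruction in an abelian group

**Step 3 (the spaces $W$, $V$, $Q$).** We build the $G$-spaces that replace $J$. Let $W=SJ=J\times[0,1]/{\sim}$ be the unreduced suspension, with poles $w_0=[y,0]$ and $w_1=[y,1]$. (*Example:* $S(S^n)\cong S^{n+1}$.) The group $G$ acts on $W$ through $J$ and fixes both poles; $W$ is based at $w_0$.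

Each $X_i$ is a finite simplicial complex: the simplices of $X$ are simply connected and lift to $X_i$, different lifts of one simplex are disjoint, and lifts of two simplices meet in a lift of a common face or not at all. So $X_i$ is compact metrizable and embeds in some $(0,1)^K$. Fix $K\ge2$ so large that all $X_i$ embed in $(0,1)^K$. Put $N=K+1$ and
$$V=\Omega^N(W\wedge S^N)=\mathrm{Map}\bigl((I^N,\partial I^N),(W\wedge S^N,*)\bigr),\qquad S^N=I^N/\partial I^N,$$
with $G$ acting through $W$. The action is continuous because it is adjoint to evaluation followed by the action on $W\wedge S^N$. Let $\eta:W\to V$, $\eta(w)(t)=w\wedge t$; this is a $G$-map. The points $\eta(w_0)=*$ (the constant loop) and $\eta(w_1)$ are fixed by $G$ and give sections $c_0,c_1$ of $V_P$. We also write $c_0,c_1$ for their pullbacks to any $B$ over $X$.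

Finally let $Q$ be the $G$-space of paths in $W$ from $w_0$ to $w_1$, and $\kappa:J\to Q$ the $G$-map $\kappa(y)(s)=[y,s]$.

**Definition 8 (well-pointed).** A based space $(Y,y_0)$ is well-pointed (an NDR pair) if there are $u:Y\to[0,1]$ with $u^{-1}(0)=\{y_0\}$ and a homotopy $h_\tau:Y\to Y$ with $h_0=\mathrm{id}$, $h_\tau(y_0)=y_0$, and $h_1(y)=y_0$ whenever $u(y)<1$.

*Example.* $([0,1],0)$ with $u(s)=\min(1,2s)$, $h_\tau(s)=(1-\tau)s+\tau\max(0,2s-1)$.

Recall two facts. A CW complex is well-pointed at each vertex. If $Y$ is well-pointed, then the quotient map $SY\to\Sigma Y$ to the reduced suspension is a homotopy equivalence, and $\Sigma Y$ is well-pointed, because $(Y\times I,\,Y\times\partial I\cup\{y_0\}\times I)$ is an NDR pair.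

Recall also Freudenthal's theorem: for a $c$-connected CW complex $Y$, the map $Y\to\Omega\Sigma Y$ is $(2c+1)$-connected.

**Lemma 3.** (a) $\eta:W\to V$ is $(2m+1)$-connected. (b) $\kappa:J\to Q$ is $(2m-1)$-connected.

*Proof.* Since $m\ge1$, $J$ is path connected. The space $W$ is the union of two open cones meeting in a space homotopy equivalent to $J$. So $W$ is simply connected by van Kampen, and $\tilde H_{i+1}(W)\cong\tilde H_i(J)$ by Mayer–Vietoris. As $J$ is $(m-1)$-connected, $\tilde H_i(W)=0$ for $i\le m$, and by Hurewicz $W$ is $m$-connected.

(a) *Reduction to a CW complex.* The pair $(W,w_0)$ is well-pointed via $u([y,s])=\min(1,2s)$ and $h_\tau([y,s])=[y,(1-\tau)s+\tau\max(0,2s-1)]$. Indeed $u=0$ only at $w_0$, $h_\tau$ fixes both poles, and $s<\frac12$ gives $h_1([y,s])=w_0$. So $W$ and all its reduced suspensions are well-pointed. Let $W'\to W$ be a pointed weak equivalence from a CW complex based at a vertex. Both spaces are path connected and well-pointed. So $W'\wedge S^N$ and $W\wedge S^N$, which are the $N$-fold reduced suspensions, are simply connected, and their reduced homology is that of $W'$, resp. $W$, shifted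 by $N$. Thus $W'\wedge S^N\to W\wedge S^N$ is a homology isomorphism of simply connected spaces, that is, a weak equivalence, and it remains one after $\Omega^N$. By the naturality of $w\mapsto(t\mapsto w\wedge t)$ it suffices to treat $W'\to\Omega^N\Sigma^NW'$.

*Freudenthal.* This map is the composite of the maps $\Omega^j\Sigma^jW'\to\Omega^{j+1}\Sigma^{j+1}W'$, $0\le j<N$. As $\Sigma^jW'$ is $(m+j)$-connected, $\Sigma^jW'\to\Omega\Sigma^{j+1}W'$ is $(2m+2j+1)$-connected, and after $\Omega^j$ it is $(2m+j+1)$-connected. All these numbers are at least $2m+1$.

(b) *Reduction to a CW complex.* Let $J'\to J$ be a weak equivalence from a CW complex. Then $SJ'\to SJ$ is a homology isomorphism of simply connected spaces, hence a weak equivalence. Let $Q'$ be the space of paths between the poles in $SJ'$, let $\kappa':J'\to Q'$ be the analogue of $\kappa$, and let $y_0\in J'$ be a vertex. Concatenation with the reverse of $\kappa'(y_0)$ is a homotopy equivalence $Q'\to\Omega SJ'$. Concatenation with the reverse of the image path is a homotopy equivalence $Q\to\Omega SJ$. These are compatible, and $\Omega SJ'\to\Omega SJ$ is a weak equivalence,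 so $Q'\to Q$ is a weak equivalence. It suffices to treat $\kappa'$.

*Freudenthal.* Collapsing the contractible subcomplex $\{y_0\}\times I$ of $SJ'$ gives a homotopy equivalence $\Omega SJ'\to\Omega\Sigma J'$. The composite $J'\to Q'\to\Omega SJ'\to\Omega\Sigma J'$ sends $y$ to the loop $s\mapsto[y,s]$ followed by a constant loop, because the reverse of $\kappa'(y_0)$ is collapsed. So it is homotopic to the Freudenthal map of $J'$. As $J'$ is $(m-1)$-connected, that map is $(2m-1)$-connected. For $m=1$ this says: both spaces are path connected, and on $\pi_1$ the map is $\pi_1(J')\to\pi_2(\Sigma J')=H_1(J')$, which is surjective. $\square$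

**Step 4 (the groups $A(B,C)$).** Here we put sections of $V_P$ into an abelian group. For a CW pair $(B,C)$ over $X$ let $A(B,C)$ be the set of homotopy classes rel $C$ of sections of $V_P$ over $B$ that equal $c_0$ on $C$. Let $+$ be concatenation of loops in the last coordinate $t_N$. It does not involve $W$, so it is $G$-equivariant and defines a fibrewise operation on $V_P$. The usual homotopies for unit, inverses and associativity reparametrize $t_N$; they are $G$-equivariant and fix the constant loop, so they induce homotopies rel $C$. Hence $A(B,C)$ is a group with zero $[c_0]$.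

Concatenation $+_1$ in the coordinate $t_1$ (note $1\ne N$) gives another group structure with the same unit, and
$$(a+b)+_1(c+d)=(a+_1c)+(b+_1d).$$
By Eckmann–Hilton the two agree and are abelian: with $0$ the common unit, $a+b=(a+_10)+(0+_1b)=(a+0)+_1(0+b)=a+_1b$, and $a+b=(0+_1a)+(b+_10)=(0+b)+_1(a+0)=b+_1a$.

*Example.* For $B$ a point and $C=\emptyset$, $A(B,C)=\pi_0(V)=\pi_N(W\wedge S^N)$.

Put $A=A(X,\emptyset)$ and $o=[c_1]\in A$.

**Lemma 4.** If $o=0$ and $d\le2m-1$, then $\operatorname{cat}X\le m$.

*Proof.* The equation $o=0$ gives a homotopy of sections $c_0\simeq c_1$, that is, a section of $V_P$ over $X\times I$ (mapped to $X$ by projection) which on $X\times\partial I$ is the $\eta$-image of the pole sections $w_0,w_1$. Since $\dim(X\times I)=d+1\le2m+1$, Lemma 2 for $(X\times I,X\times\partial I)$ and Lemma 3(a) give a section of $W_P$ over $X\times I$ that equals $w_0$ on $X\times0$ and $w_1$ on $X\times1$. Over an open $U$ that trivializes $P$ it is a map $U\times I\to W$, whose adjoint is a map $U\to Q$. Since $G$ acts on paths pointwise, these fit together to a section of $Q_P$ over $X$. As $d\le2m-1$, Lemma 2 (with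 $L=\emptyset$) and Lemma 3(b) give a section of $J_P$ over $X$. Lemma 1 for $\mathrm{id}_X$ gives $\operatorname{cat}X\le m$. $\square$

So Theorem 1 is reduced to $o=0$.

## 7. Adding the sheets of a covering by disjoint boxes

**Definition 9 (boxes).** Let $\mathcal C_q$ be the space of $q$-tuples $\beta=(\beta_1,\dots,\beta_q)$ of affine embeddings $\beta_i:I^K\to I^K$, $u\mapsto(a_k+b_ku_k)_k$, $b_k>0$, whose images (boxes) have disjoint interiors.

*Example.* $\beta^0$ with $\beta^0_i(I^K)=[\frac{i-1}q,\frac iq]\times I^{K-1}$: the cube cut into $q$ equal slabs.

$\mathcal C_q$ is locally compact. In the numbers $a_k,b_k$, the conditions $a_k\ge0$ and $a_k+b_k\le1$ are closed. Disjointness of interiors says that in some coordinate one interval ends no later than the other begins, which is a finite union of closed conditions. The conditions $b_k>0$ are open.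

**Step 5 (the operation $\theta$).** We define the sum of $q$ loops along $q$ boxes. Let $\theta:\mathcal C_q\times V^q\to V$ be
$$\theta(\beta;v_1,\dots,v_q)(t',t_N)=\begin{cases}v_i(u,t_N)&t'=\beta_i(u),\\ *&t'\notin\bigcup_i\beta_i(I^K)\end{cases}\qquad(t'\in I^K,\ t_N\in I).\tag{2}$$

*Well defined and continuous.* The adjoint is defined on $\mathcal C_q\times V^q\times I^K\times I$. This is covered by the finitely many sets $F_i=\{t'\in\beta_i(I^K)\}$, $1\le i\le q$, and $F_0=\{t'\notin\bigcup_i\beta_i(\mathrm{int}\,I^K)\}$. They are closed, because being in a box is a closed condition on $(\beta,t')$ and being in its interior is an open one. On $F_i$ the formula is $v_i(\beta_i^{-1}t',t_N)$, which is continuous since $\beta_i^{-1}t'$ depends continuously on $(\beta,t')$ and evaluation is continuous. On $F_0$ it is $*$. If $t'$ lies in two boxes, it is on the boundary of both: a point interior to one box and contained in another would have points interior to both nearby. So on every overlap $t'$ lies on the boundary of every box containing it, and all formulas give $*$. The values on $\partial I^N$ are $*$: this is clear for $t_N\in\{0,1\}$,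 and for $t'\in\partial I^K$ a box containing $t'$ has $t'$ on its boundary.

We record the properties of $\theta$.

- It is $G$-equivariant for the diagonal action on $V^q$, since $G$ acts only on $W$.
- It is invariant under simultaneous permutation of boxes and loops.
- $\theta(\beta;*,\dots,*)=*$.
- It operates pointwise in $t_N$, so
$$\theta(\beta;v_1+v_1',\dots,v_q+v_q')=\theta(\beta;v_1,\dots,v_q)+\theta(\beta;v_1',\dots,v_q').\tag{3}$$

*Example.* $\theta(\beta^0;v_1,\dots,v_q)$ is the concatenation of $v_1,\dots,v_q$ in the coordinate $t_1$, with equal subdivision.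

**Step 6 (the transfer $\tau$).** Now we use an embedding of the covering space to choose the boxes without ordering the sheets. Let $\pi:X'\to X$ be one of the given coverings, of degree $q$, and $e:X'\to(0,1)^K$ an embedding. The set of pairs $x'\ne x''$ with $\pi(x')=\pi(x'')$ is compact, because the diagonal is open in the compact space $X'\times_XX'$. So the sup-norm distance of $e(x')$ and $e(x'')$ is bounded below by a positive number on it, and $e(X')$ has positive distance from the boundary of the cube. Hence there is $r>0$ such that the closed sup-norm balls of radius $r$ about all $e(x')$ lie in $(0,1)^K$, and those belonging to different points of a fibre are disjoint. Put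
$$\beta_{x'}(u)=e(x')+r(2u-(1,\dots,1)),$$
whose image is the ball about $e(x')$. For a section $\sigma$ of $V_P$ over $X'$ let
$$(\tau\sigma)(x)=\theta\bigl((\beta_{x'})_{x'\in\pi^{-1}(x)};(\sigma(x'))_{x'\in\pi^{-1}(x)}\bigr)\in(V_P)_x.\tag{4}$$
Here $(V_P)_x$ is identified with $V$ by any $p\in P_x$. By $G$-equivariance the choice of $p$ does not matter, and by permutation invariance no ordering of $\pi^{-1}(x)$ is needed. For continuity, take an open $U$ over which $P$ is trivial and $\pi$ has sheets $s_1,\dots,s_q:U\to X'$. There $\tau\sigma$ is $\theta$ applied to the continuous maps $\beta_{s_i}$ and $\sigma s_i:U\to V$. The same formula over $X\times I$ shows that $\tau$ sends homotopic sections to homotopic sections.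

**Step 7 (transfer after pullback).** We identify $\tau\pi^*$ as composition with a fibrewise map. Define $\varphi:V_P\to V_P$ by $\varphi_x(v)=\theta((\beta_{x'})_{x'\in\pi^{-1}(x)};v,\dots,v)$; it is continuous for the same reason as $\tau\sigma$. For a section $\sigma$ over $X$,
$$\tau(\pi^*\sigma)=\varphi\circ\sigma.\tag{5}$$
Moreover $\varphi c_0=c_0$, and by (3) $\varphi$ is additive for $+$. So composing with $\varphi$ induces homomorphisms $\varphi_*:A(B,C)\to A(B,C)$, natural in $(B,C)$.

**Lemma 5.** For a disc $D=D^j$ with a map to $X$, $\varphi_*$ is multiplication by $q$ on $A(D,\partial D)$.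

*Proof.* Over $D$ the covering and $P$ are trivial; order the sheets and trivialize. Then $\varphi$ over $D$ is $(z,v)\mapsto(z,\theta(\beta(z);v,\dots,v))$ for a map $\beta:D\to\mathcal C_q$.

*$\mathcal C_q$ is path connected.* Let $\beta,\beta'\in\mathcal C_q$. The configuration space of $q$ ordered points of $(0,1)^K$ is the complement in $(0,1)^{Kq}$ of finitely many linear subspaces of codimension $K\ge2$, so it is path connected. Choose a path in it from the centers of the boxes of $\beta$ to those of $\beta'$. The path is compact, so there is $\varepsilon>0$ such that along it the sup-norm distance of any two points is at least $\varepsilon$ and the sup-norm distance of each point from the boundary of the cube is at least $\varepsilon/2$. Decrease $\varepsilon$ so that it is at most every side of every box of $\beta$ and $\beta'$. Shrink the boxes of $\beta$, with fixed centers and linearly in the sides, to cubes of side $\varepsilon$; they stay inside the original boxes. Move the cubes along the path: their interiors stay disjoint and they stay in $I^K$. Then expand to $\beta'$ in the same way.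

As $D$ is contractible, $\beta:D\to\mathcal C_q$ is homotopic to the constant map at $\beta^0$. Applying $\theta$ gives a homotopy through fibrewise maps preserving $c_0$ from $\varphi$ to $v\mapsto\theta(\beta^0;v,\dots,v)=v+_1\cdots+_1v$ ($q$ terms, equal subdivision). For a section equal to $c_0$ on $\partial D$, this is a homotopy rel $\partial D$. Since $+_1$ agrees with $+$ on $A(D,\partial D)$, $\varphi_*$ is multiplication by $q$. $\square$

Over $X$ itself this argument is not available: the sheets cannot be ordered, and $X$ is not contractible. But we can compare $\varphi_*$ with $q$ one skeleton at a time.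

**Lemma 6.** On $A$, $\varphi_*=q+\nu$ with $\nu^{d+1}=0$.

*Proof.* Let $X^{(j)}$ be the skeleta of $X$, with $X^{(-1)}=\emptyset$, and let $A_j$ be the kernel of the restriction $A\to A(X^{(j-1)},\emptyset)$. So $A_0=A$, and $A_{d+1}=0$ because $X^{(d)}=X$. Put $\nu=\varphi_*-q$. It suffices to show $\nu(A_j)\subset A_{j+1}$ for $0\le j\le d$.

Let $a\in A_j$. A section representing $a$ is homotopic to $c_0$ over $X^{(j-1)}$, so by (HEP) $a$ is represented by $\sigma$ with $\sigma=c_0$ on $X^{(j-1)}$. Then $\sigma|_{X^{(j)}}$ represents an element $a'$ of
$$A(X^{(j)},X^{(j-1)})=\prod_{j\text{-cells}}A(D^j,\partial D^j).$$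
The identification is pullback along the characteristic maps: a section over $X^{(j)}$ equal to $c_0$ on $X^{(j-1)}$ is the same as a family of sections over the discs equal to $c_0$ on the boundary spheres, and likewise for homotopies. It is compatible with $\varphi_*$ and with the group structures. By Lemma 5, $\varphi_*a'=qa'$. Mapping this equation to $A(X^{(j)},\emptyset)$, we see that $\varphi_*a-qa$ restricts to $0$ on $X^{(j)}$. That is $\nu a\in A_{j+1}$. $\square$

## 8. Proof of Theorem 1

**Step 8 (the transfer kills $\varphi_*o$).** Here the hypothesis $\operatorname{cat}\pi_i\le m$ enters. Let $\pi=\pi_i$, $q=q_i$, and let $\tau$, $\varphi$, $\nu$ be formed from this covering. By Lemma 1, $\pi$ has a lift $h:X_i\to J_P$. The $G$-map $J\times I\to W$, $(y,s)\mapsto[y,s]$, followed by $\eta$, induces a fibrewise map. So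
$$(x',s)\mapsto\eta([h(x'),s])$$
is a homotopy of sections of $V_P$ over $X_i$ from $\pi^*c_0$ to $\pi^*c_1$. By (5),
$$\varphi\circ c_1=\tau(\pi^*c_1)\simeq\tau(\pi^*c_0)=\varphi\circ c_0=c_0,$$
that is, $\varphi_*o=0$.

**Step 9 (a power of $q_i$ kills $o$).** We combine this with the nilpotency. By Lemma 6, $q\,o=-\nu o$. As $\nu$ is a homomorphism, it commutes with multiplication by $q$, so $q^{d+1}o=(-\nu)^{d+1}o=0$. Thus $q_i^{d+1}o=0$ for all $i$.

**Step 10 (coprimality).** The element $o\in A$ was defined before any covering was singled out, so all these equations concern the same $o$. Since $\gcd(q_1^{d+1},\dots,q_s^{d+1})=1$, an integer combination of them gives $o=0$. By Lemma 4, $\operatorname{cat}X\le m$. $\square$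

## 9. Lower bounds from classes that come from $B\Gamma$

From here on Theorem 1 is used as a statement, and letters are free again. The plain cup-length bound over a field can be too weak for the lower bounds. In $H^*(L^3_3;\mathbb F_3)$ a class $x$ of degree $1$ satisfies $x^2=-x^2$, so $x^2=0$, and no product of three classes of positive degree is nonzero. In $S^3\times L^3_3$ the longest nonzero products over $\mathbb F_3$ therefore have length at most $3$, while the bound we want is $4$. The remedy is to let a class of degree $a$ coming from $B\Gamma$ count $a$ times.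

**Lemma 7.** If $\pi:X'\to X$ is a covering with $X,X'$ connected polyhedra, then $\operatorname{cat}X'\le\operatorname{cat}X$.

*Proof.* Let $U\subset X$ be open and contractible in $X$. Composing a contraction $U\times I\to X$ with $\pi$ on $\pi^{-1}(U)$ and lifting it, starting from the inclusion, we deform $\pi^{-1}(U)$ in $X'$ into a discrete fibre. The preimages of the points of the fibre under the final map are open and closed in $\pi^{-1}(U)$. As $X'$ is path connected, each of them can be moved on to one common point. So $\pi^{-1}(U)$ is contractible in $X'$, and an open cover of $X$ pulls back to one of $X'$ with the same number of sets. $\square$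

**Lemma 8.** Let $B$ be a connected compact polyhedron, $\Gamma$ a finite group, $f:B\to B\Gamma$ a map, $\ell$ a prime, $u\in H^a(B\Gamma;\mathbb F_\ell)$ with $a\ge1$, and $v_j\in H^{b_j}(B;\mathbb F_\ell)$ with $b_j\ge1$ $(1\le j\le s)$. If $f^*u\cdot v_1\cdots v_s\ne0$, then $\operatorname{cat}B\ge a+s$.

*Proof.* Suppose $B=U_1\cup\dots\cup U_{a+s}$ with $U_i$ open and contractible in $B$. Let $Z=U_1\cup\dots\cup U_a$.

*The class $f^*u$ vanishes on $Z$.* The principal $\Gamma$-bundle $\tilde Z=f^*E\Gamma|_Z$ is trivial over each $U_i$, $i\le a$, since $U_i\to B$ is null-homotopic. A trivialization is a $\Gamma$-map $g_i:\tilde Z|_{U_i}\to\Gamma$. Let $(t_i)$ be a partition of unity on the metrizable space $Z$ subordinate to $U_1,\dots,U_a$. Send $z\in\tilde Z$ to the point of the join $\Gamma^{*a}$ with weight $t_i(z)$ on the vertex $g_i(z)$ of the $i$-th copy of $\Gamma$. This is continuous: the coordinate belonging to a vertex $g$ of the $i$-th copy is $t_i$ where $g_i=g$ and $0$ elsewhere; $g_i$ is locally constant on the preimage of $U_i$, and $t_i$ vanishes near the complement of $U_i$. So we have a $\Gamma$-map from $\tilde Z$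 to the free $(a-1)$-dimensional $\Gamma$-complex $\Gamma^{*a}$. Hence the bundle $\tilde Z$ is pulled back from $\Gamma^{*a}\to\Gamma^{*a}/\Gamma$, and by the classification of principal bundles $f|_Z$ factors up to homotopy through the $(a-1)$-dimensional complex $\Gamma^{*a}/\Gamma$. Since $u$ has degree $a$, $f^*u|_Z=0$.

*The product vanishes.* Also $v_j|_{U_{a+j}}=0$, because $b_j\ge1$ and $U_{a+j}\to B$ is null-homotopic. Lift $f^*u$ to $H^*(B,Z)$ and $v_j$ to $H^*(B,U_{a+j})$. These sets are open, so the product of the lifts is defined in $H^*(B,Z\cup U_{a+1}\cup\dots\cup U_{a+s})=H^*(B,B)=0$ and maps to $f^*u\cdot v_1\cdots v_s$. So the latter is $0$, a contradiction. $\square$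

**Lemma 9.** Let $C_\ell$ ($\ell$ prime) act freely and smoothly on $S^a$, $a\ge1$, and let $f:L=S^a/C_\ell\to BC_\ell$ classify $S^a\to L$. Then $f^*:H^a(BC_\ell;\mathbb F_\ell)\to H^a(L;\mathbb F_\ell)\cong\mathbb F_\ell$ is an isomorphism.

*Proof.* The homotopy fibre $S^a$ of $f$ is $(a-1)$-connected, so $f$ is $a$-connected and $f^*$ is injective in degree $a$. Moreover $H^a(BC_\ell;\mathbb F_\ell)\cong\mathbb F_\ell$. Finally, $L$ is a closed connected $a$-manifold. It is $\mathbb F_\ell$-orientable: for $\ell=2$ this is automatic, and for odd $\ell$ the group $C_\ell$ has no nontrivial homomorphism to $\{\pm1\}$, so it preserves orientation. So $H^a(L;\mathbb F_\ell)\cong\mathbb F_\ell$, and an injection between one-dimensional spaces is an isomorphism. $\square$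

*Example.* For $L^n_p$ with any $p\ge2$ choose a prime $\ell\mid p$ and the covering $S^n/C_\ell\to L^n_p$. Lemmas 9, 8 (with $s=0$) and 7 give $\operatorname{cat}L^n_p\ge n$, so $\operatorname{cat}L^n_p=n$.

## 10. Products of spherical space forms

**Step 11 (Theorem 3, lower bound).** We make one factor carry its full dimension and each other factor carry $1$. Say $n_1=N_0$. Choose a prime $\ell\mid|\Gamma_1|$ and, by Cauchy, $C_\ell\subset\Gamma_1$. Then
$$B=S^{N_0}/C_\ell\times S^{n_2}\times\dots\times S^{n_r}$$
is a connected covering of $X$. Let $f:B\to S^{N_0}/C_\ell\to BC_\ell$ be projection followed by the classifying map, $u$ a generator of $H^{N_0}(BC_\ell;\mathbb F_\ell)$, and $v_j$ $(2\le j\le r)$ the pullback of a generator of $H^{n_j}(S^{n_j};\mathbb F_\ell)$. By Lemma 9 and Künneth $f^*u\cdot v_2\cdots v_r\ne0$. Lemma 8 gives $\operatorname{cat}B\ge N_0+r-1$, and Lemma 7 gives $\operatorname{cat}X\ge N_0+r-1$.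

**Step 12 (Theorem 3, upper bound).** We apply Theorem 1 to the coverings in which only one factor is not simplified to a sphere. Let
$$X_i=S^{n_i}/\Gamma_i\times\prod_{j\ne i}S^{n_j},$$
a covering of $X$ of degree $\prod_{j\ne i}|\Gamma_j|$. These degrees have gcd $1$: a prime divides at most one $|\Gamma_j|$; if it divides $|\Gamma_{j_0}|$, it does not divide the degree of $X_{j_0}$, and if it divides none, it divides no degree. By the product inequality, the dimension bound and $\operatorname{cat}S^{n_j}=1$,
$$\operatorname{cat}X_i\le n_i+r-1\le N_0+r-1.$$
Put $m=\max\bigl(N_0+r-1,\lceil(\sum n_i+1)/2\rceil\bigr)$. Then $m\ge1$, $\operatorname{cat}X_i\le m$, and $d=\dim X=\sum n_i\le2m-1$. Theorem 1 gives $\operatorname{cat}X\le m$.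

Finally, $N_0+r-1\ge(\sum n_i+1)/2$ if and only if $\sum n_i\le2N_0+2r-3$. As $N_0+r-1$ is an integer, in that case $m=N_0+r-1$ and the two bounds agree. This proves Theorem 3. $\square$

**Step 13 (Theorem 2(1)).** This is Theorem 3 with $r=2$, and we check its range. Here $N_0=\max(a,b)$ and $a+b\le2\max(a,b)\le2N_0+1=2N_0+2r-3$. So $\operatorname{cat}X=\max(a,b)+1$. Explicitly for the upper bound: with $m=\max(a,b)+1$ and $d=a+b\le2m-2$, Theorem 1 is applied to the coverings $S^a/\Gamma\times S^b$ and $S^a\times S^b/\Gamma'$, of coprime degrees $|\Gamma'|$, $|\Gamma|$ and of categories $\le a+1$, $\le b+1$. $\square$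

**Step 14 (Theorem 2(2)).** When a prime divides both orders, both factors can carry their full dimension at once. Let the prime $\ell$ divide both orders, and choose $C_\ell\subset\Gamma$, $C_\ell\subset\Gamma'$ by Cauchy. The covering $S^a/C_\ell\times S^b/C_\ell$ of $X$ maps to $BC_\ell\times BC_\ell=B(C_\ell\times C_\ell)$. Let $u_a,u_b$ be generators of $H^a(BC_\ell;\mathbb F_\ell)$ and $H^b(BC_\ell;\mathbb F_\ell)$. By Lemma 9 and Künneth, $u_a\times u_b\in H^{a+b}(B(C_\ell\times C_\ell);\mathbb F_\ell)$ pulls back to a nonzero class. Lemma 8 (with $\Gamma=C_\ell\times C_\ell$, degree $a+b$ and $s=0$) and Lemma 7 give $\operatorname{cat}X\ge a+b=\dim X\ge\operatorname{cat}X$. $\square$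

**Step 15 (lens spaces).** We specialize to the question. With $a=b=n=2k-1$, $\Gamma=\mathbb Z_p$, $\Gamma'=\mathbb Z_q$ and $\gcd(p,q)=1$, Theorem 2(1) gives
$$\operatorname{cat}(L^n_p\times L^n_q)=n+1$$
for all lens spaces $L^n_p,L^n_q$ and all coprime $p,q\ge2$. Hence there are no $n$ and relatively prime $p,q$ with $\operatorname{cat}(L^n_p\times L^n_q)>n+1$. $\square$
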